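# Three colors do not suffice: edge colorings of one-ended bipartite hyperfinite graphings

## 1. A rotation of the circle that cannot be colored with two colors

Let $X=\mathbb R/\mathbb Z$ with Lebesgue measure $\mu$, fix an irrational $\alpha$, and join each $x$ to $x+\alpha$ and to $x-\alpha$. Every vertex has degree $2$. Since $\alpha$ is irrational, every connected component is a bi-infinite path. A path is the easiest graph to color: alternate the colors $1,2,1,2,\dots$ along its edges. On each component separately there are exactly two ways to do this.

Can we do it on all components at once by a measurable rule? Suppose so, and let $A$ be the set of $x$ for which the edge $\{x,x+\alpha\}$ has color $1$. The two edges at $x$ are $\{x,x+\alpha\}$ and $\{x-\alpha,x\}$, so for almost every $x$ exactly one of $x$ and $x-\alpha$ lies in $A$. Hence $A+\alpha$ is the complement of $A$ up to a null set. It follows that $\mu(A)=1/2$, and that $A+2\alpha=A$ up to a null set. The second statement gives $\widehat{1_A}(k)=e^{-2\pi i k\cdot 2\alpha}\,\widehat{1_A}(k)$ for all $k\in\mathbb Z$. Since $\alpha$ is irrational, all coefficients with $k\ne0$ vanish, so $1_A$ is almost everywhere constant and $\mu(A)\in\{0,1\}$. This contradicts $\mu(A)=1/2$.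

So a graph can be colorable on each component and yet not measurably colorable. Here are the notions that make this a general question.

**Definition (graphing).** A *graphing* is a Borel graph $G$ of bounded degree on a standard probability space $(X,\mu)$ which is probability measure preserving (pmp): for all Borel $A,B\subseteq X$,
$$\int_A |N_G(x)\cap B|\,d\mu(x)=\int_B |N_G(x)\cap A|\,d\mu(x).$$
It is *$d$-regular* if every vertex has degree $d$, and *bipartite* if it has no odd cycles.

For the rotation, the left side is $\mu(A\cap(B-\alpha))+\mu(A\cap (B+\alpha))$. Translating the two sets by $\alpha$ and $-\alpha$ respectively turns this into $\mu((A+\alpha)\cap B)+\mu((A-\alpha)\cap B)$, which is the right side. So the rotation gives a $2$-regular bipartite graphing.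

**Definition (hyperfinite).** $G$ is *hyperfinite* if, after discarding a $\mu$-null set, there are Borel subgraphs $G_1\subseteq G_2\subseteq\cdots$ with finite connected components and $\bigcup_n G_n=G$.

The rotation graphing is hyperfinite. Let $G_n$ be obtained by deleting the edges $\{x,x+\alpha\}$ with $x\in[0,2^{-n})$. Forward and backward orbits of an irrational rotation are dense, so each path is cut infinitely often in both directions and the components of $G_n$ are finite. The $G_n$ increase, and the only edge missing from the union is $\{0,\alpha\}$. Discard the orbit of $0$, a null set.

**Definition (one-ended).** $G$ is *one-ended* if for $\mu$-a.e. $x$ the connected component of $x$ is infinite and one-ended: removing any finite set of vertices leaves exactly one infinite connected component.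

The square grid $\mathbb Z^2$ is one-ended: a finite set lies in a box, and the outside of a box is connected. A bi-infinite path is not, since removing one vertex leaves two infinite components.

**Definition (measurable edge coloring).** A *measurable edge coloring with $d$ colors* is a Borel map $c$ from the edges of $G$ to $\{1,\dots,d\}$ such that, off a $G$-invariant $\mu$-null set of vertices, any two distinct edges sharing a vertex receive different colors. A *measurable perfect matching* is a Borel set of edges such that, off a null set, each vertex lies on exactly one of them.

Without measurability there is nothing to ask. König's edge coloring theorem says that a finite bipartite graph of maximal degree at most $d$ has a proper edge coloring with $d$ colors, and by compactness so does each component of a $d$-regular bipartite graphing. With measurability, the rotation shows that $d$ colors may fail. It satisfies every good property above except one: its components have two ends. And one-endedness is known to help: every $d$-regular hyperfinite bipartite graphing that is one-ended, or has odd $d$, admits a measurable perfect matching. As for colorings, Csóka, Lippner and Pikhurko showed that bipartite graphings of maximal degree $d$ admit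 a measurable edge coloring with $d+1$ colors. This leads to the following question, taken from Matthew Bowen, Gabor Kun, Marcin Sabok, "Perfect matchings in hyperfinite graphings", arXiv:2106.01988 (2021).

*Does every $d$-regular one-ended bipartite hyperfinite graphing admit a measurable edge coloring with $d$ colors?*

For $d\le2$ the question is vacuous: an infinite connected $d$-regular graph with $d\le 2$ is a bi-infinite path, which has two ends. So $d=3$ is the first case, and there the answer is already no.

**Theorem 1.** There is a $3$-regular, bipartite, hyperfinite, one-ended (pmp) graphing with no measurable edge coloring with $3$ colors.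

## 2. Peeling off perfect matchings, and the line that remains

The sensible way to try to prove a positive answer is to peel. Take a measurable perfect matching $M_1$, which exists by the theorem just quoted. Color its edges $1$ and delete them. What remains is $(d-1)$-regular, bipartite and hyperfinite. Take a perfect matching again, and so on.

The trouble is that deleting $M_1$ can destroy one-endedness, and for $d=3$ it always does: what remains is $2$-regular, so its components are cycles and bi-infinite paths. The quoted theorem no longer applies, because $2$ is even and the graph is not one-ended, and the rotation shows that a $2$-regular bipartite hyperfinite graphing may have no measurable perfect matching. (A perfect matching there would be one color class of a $2$-coloring.)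

This is not yet a counterexample. One matching $M_1$ may leave a bad $2$-regular graph while another leaves a good one, and a one-ended graph offers much freedom in choosing $M_1$. To answer the question negatively we must rule out all choices at once. So we look for a quantity that every proper $3$-coloring determines, and whose behavior does not depend on the coloring.

## 3. The three-edge colorings of $K_{2,3}$ with three dangling edges

Take two lower vertices $p_0,p_1$ and three upper vertices $v_0,v_1,v_2$. Join each $p_b$ to each $v_i$, and let one more edge dangle upward from each $v_i$. Now all five vertices have degree $3$. Color properly with $\{1,2,3\}$, and write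

- $a(i)$ for the color of the edge dangling at $v_i$,
- $b(i)$ for the color of $p_0v_i$,
- $d(i)$ for the color of $p_1v_i$.

At $p_0$ the three edges have different colors, so $b$ is a bijection $\{0,1,2\}\to\{1,2,3\}$. So is $d$. At $v_i$ the values $a(i),b(i),d(i)$ are distinct. Each color occurs once in $b$ and once in $d$, at different places $i$, hence it occurs as $a(i)$ at the one remaining place. So $a$ is a bijection too, and the rows $a,b,d$ form a $3\times3$ Latin square. If $a=(1,2,3)$, then $b$ is $(2,3,1)$ or $(3,1,2)$, since it must disagree with $a$ in every place, and $d$ is the other one.

The three rows are cyclic rotations of one another: *the gadget copies the cyclic order of the colors from the top to both bottom vertices*. There is a choice (which rotation goes to $p_0$), but the cyclic order leaves no choice.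

This is the quantity we want. We shall stack such gadgets into an infinite binary tree going upward forever, so that the dangling edges of one gadget enter the next one. While connecting them we may permute the three edges coming from one of the two children. If we permute by a transposition, that child sees the opposite cyclic order. The cyclic order seen at a bottom vertex then changes each time a single bit of its address is changed. It behaves like the parity of infinitely many independent bits, and no measurable function does that.

## 4. The graphings $G_\tau$

Let $\Omega_n=\{0,1\}^{\{n,n+1,\dots\}}$ with the fair coin measure $\nu_n$. Elements of $\Omega_n$ are called *nodes of level $n$*. For $y\in\Omega_n$ let $y'\in\Omega_{n+1}$ be $y$ with its first coordinate $y_n$ deleted; $y'$ is the *parent* of $y$. For $z\in\Omega_{n+1}$ its *children* are $0z,1z\in\Omega_n$. Each node has one parent, and each node of positive level has two children. *Ancestors* and *descendants* are obtained by iterating; they are *proper* if different from the node itself.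

Fix a sequence $\tau=(\tau_n)_{n\ge0}$ of permutations of $\mathbb Z_3=\{0,1,2\}$.

**Vertices.** A node of level $0$ carries one vertex and every other node carries three:
$$X=\Omega_0\sqcup\bigsqcup_{n\ge1}(\Omega_n\times\mathbb Z_3).$$
Write $P(y,j)=y$ if $y\in\Omega_0$, and $P(y,j)=(y,j)$ if $y\in\Omega_n$ with $n\ge1$. Let $m$ be $\nu_0$ on $\Omega_0$ and $2^{-n}\nu_n$ on each $\Omega_n\times\{j\}$, $n\ge1$. Then $m(X)=1+3\sum_{n\ge1}2^{-n}=4$, and we put $\mu=m/4$.

**Edges.** For each node $y\in\Omega_n$ and each $j\in\mathbb Z_3$ there is an edge $e(y,j)$ joining $P(y,j)$ to
$$(y',j)\ \text{ if } y_n=0,\qquad (y',\tau_n(j))\ \text{ if } y_n=1.$$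

For $z\in\Omega_1$, the vertices $0z$, $1z$, $(z,0)$, $(z,1)$, $(z,2)$ with the edges between them form the $K_{2,3}$ of Section 3, with $e(z,0),e(z,1),e(z,2)$ dangling.

**Theorem 2.** For every $\tau$, $G_\tau$ is a $3$-regular bipartite hyperfinite one-ended graphing, and:

1. $G_\tau$ admits a measurable $3$-edge coloring if and only if only finitely many $\tau_n$ are odd.
2. $G_\tau$ admits a measurable perfect matching. If infinitely many $\tau_n$ are odd, it does not admit two disjoint ones. Moreover, for every perfect matching $M$ of a component $C$ (no measurability assumed), $C\setminus M$ is a single bi-infinite Hamiltonian path of $C$.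
3. For every $\varepsilon>0$, $G_\tau$ has a measurable $4$-edge coloring in which the edges of color $4$ have measure $<\varepsilon$.

Theorem 1 is the case in which every $\tau_n$ is a transposition. So for $d=3$ the bound $d+1$ of Csóka, Lippner and Pikhurko is sharp even among one-ended hyperfinite graphings, although by part 3 the extra color can be confined to arbitrarily small measure.

The rest of this section proves the first sentence of Theorem 2.

**Step 1: degrees and bipartiteness.** This step lists the edges at each vertex; the list is used all the time. A vertex $x\in\Omega_0$ lies on $e(x,0),e(x,1),e(x,2)$, whose other ends are the three vertices $(x',i)$, $i\in\mathbb Z_3$. A vertex $(z,i)$ with $z\in\Omega_{n+1}$ lies on its upward edge $e(z,i)$, on one edge from the child $0z$, and on one edge from the child $1z$, namely the $e(1z,j)$ with $\tau_n(j)=i$. So it is incident exactly to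
$$e(z,i),\qquad e(0z,i),\qquad e(1z,\tau_n^{-1}(i)). \tag{1}$$
The other ends are distinct: one lies at level $n+2$ and the other two belong to different nodes of level $n$. Hence $G_\tau$ is a simple $3$-regular graph. All edges join consecutive levels, so the parity of the level shows that there are no odd cycles.

**Step 2: $G_\tau$ is a pmp Borel graph.** This step checks that we have a graphing. For each $n\ge0$, $b\in\{0,1\}$ and $j\in\mathbb Z_3$, consider the Borel bijection
$$\varphi:\{P(y,j):y\in\Omega_n,\ y_n=b\}\to\Omega_{n+1}\times\{i\},\qquad P(y,j)\mapsto(y',i),$$
where $i=j$ if $b=0$ and $i=\tau_n(j)$ if $b=1$. Every edge belongs to the graph of exactly one of these countably many maps. Deleting the first coordinate carries $\nu_n$ restricted to $\{y_n=b\}$ to $\frac12\nu_{n+1}$, and $2^{-n}\cdot\frac12=2^{-(n+1)}$, so $\varphi$ preserves $m$; domain and range both have $m$-measure $2^{-n-1}$. Therefore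
$$\int_A|N(x)\cap B|\,dm=\sum_\varphi\big[m(A\cap\varphi^{-1}(B))+m(B\cap\varphi^{-1}(A))\big].$$
The first term counts the points $x\in A$ with $\varphi(x)\in B$. The second counts the points $x\in A$ with $\varphi^{-1}(x)\in B$, moved by the measure preserving $\varphi^{-1}$. The sum is symmetric in $A$ and $B$.

A by-product: the union of all components that meet a null set is contained in a Borel null set, because one reaches it by countably many compositions of the measure preserving maps $\varphi^{\pm1}$. So "off a null set" may always be replaced by "off an invariant Borel null set".

**Step 3: blocks and components.** This step finds the finite pieces from which components are built. For a node $z\in\Omega_n$ let $F(z)$ be the set of all vertices $P(y,j)$ where $y$ is $z$ or a descendant of $z$. So $F(z)=\{z\}$ for $n=0$, and for $n\ge1$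
$$F(z)=F(0z)\sqcup F(1z)\sqcup\{(z,j):j\in\mathbb Z_3\}.$$
For instance $|F(z)|=1,5,13$ for $n=0,1,2$.

Consider an edge $e(y,j)$, with ends $P(y,j)$ and some $(y',i)$. If $y$ is a proper descendant of $z$, then $y'$ is $z$ or a descendant of $z$, and both ends are in $F(z)$. If $y=z$, the lower end is in $F(z)$ and the upper end is not. If $y$ is neither $z$ nor a descendant of $z$, then neither is $y'$, and both ends are outside. Hence
$$\text{the edges leaving } F(z) \text{ are exactly } e(z,0),\,e(z,1),\,e(z,2), \tag{2}$$
and their ends in $F(z)$ have level $n$.

Each $F(z)$ is connected, by induction on $n$: for $n\ge1$, by (1), each $(z,i)$ is adjacent to a vertex of $F(0z)$ and to a vertex of $F(1z)$.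

Now fix a node and let $z_n$ be its ancestor at level $n$, for all $n$ at least the level of the node. The sets $F(z_n)$ increase, so $C=\bigcup_nF(z_n)$ is connected and infinite. No edge leaves it, since by (2) an edge leaving $F(z_n)$ ends at some $(z_{n+1},i)\in F(z_{n+1})$. So the components are exactly these sets $C$. Two nodes belong to the same component if and only if they have a common ancestor. In particular the vertex sets of the components do not depend on $\tau$.

**Step 4: hyperfiniteness.** Let $G_n$ consist of the edges between vertices of levels $\le n$. Its components are the sets $F(z)$, $z\in\Omega_n$, and single vertices of level $>n$. They are finite, and the Borel graphs $G_n$ increase to $G_\tau$.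

**Step 5: one end.** Let $C=\bigcup_nF(z_n)$ and let $S\subset C$ be finite, say $S\subseteq F(z_n)$. We show that $C\setminus F(z_n)$ is connected. For $k\ge n$ let $\bar z_k$ be the sibling of $z_k$ (the other child of $z_{k+1}$), and put
$$D_k=F(z_{k+1})\setminus F(z_k)=F(\bar z_k)\cup\{(z_{k+1},j):j\in\mathbb Z_3\}.$$
$F(\bar z_k)$ is connected and each $(z_{k+1},j)$ is adjacent to it, so $D_k$ is connected. The upward edge of $(z_{k+1},0)\in D_k$ ends at some $(z_{k+2},i)\in D_{k+1}$, so consecutive $D_k$ are joined. Hence $C\setminus F(z_n)=\bigcup_{k\ge n}D_k$ is connected, and it is infinite. All of it lies in one component of $C\setminus S$, and every other component of $C\setminus S$ is contained in the finite set $F(z_n)$. So exactly one component of $C\setminus S$ is infinite. $\square$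

## 5. The sign of a coloring, and the proof of Theorem 1

Let $c$ be a proper $3$-edge coloring of a component $C$; no measurability is needed yet. For a node $z$ of $C$ define $s_z:\mathbb Z_3\to\{1,2,3\}$ by $s_z(j)=c(e(z,j))$. By (2), $s_z$ records the colors of the edges leaving $F(z)$.

**Lemma 1.** $s_z$ is a bijection.

*Proof.* The purpose is to extend to every block what we saw for $K_{2,3}$; this is a count of parities. Let $z\in\Omega_n$. Let $p$ be the number of vertices of $F(z)$ whose level is congruent to $n$ mod $2$, and $q$ the number of the others. Fix a color $i$. Degrees are $3$ and there are $3$ colors, so every vertex of $F(z)$ is on exactly one edge of color $i$. An edge of color $i$ inside $F(z)$ covers one vertex of the first kind and one of the second. An edge of color $i$ leaving $F(z)$ covers, by (2), one vertex of the first kind in $F(z)$. So the number of leaving edges of color $i$ is $p-q$, which does not depend on $i$. There are three leaving edges in all, so this number is $1$ for each color. $\square$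

(Check on a block of level $2$: levels $2,1,0$ contain $3,6,4$ vertices, so $p-q=7-6=1$.)

Let $r:\mathbb Z_3\to\{1,2,3\}$ be the reference bijection $r(0)=1$, $r(1)=2$, $r(2)=3$, and for a bijection $s:\mathbb Z_3\to\{1,2,3\}$ put $\operatorname{sgn}(s)=\operatorname{sgn}(r^{-1}s)$. This is $+1$ if $(s(0),s(1),s(2))$ is a rotation of $(1,2,3)$, and $-1$ otherwise. For bijections $s,t$ and a permutation $\pi$ of $\mathbb Z_3$,
$$\operatorname{sgn}(s\pi)=\operatorname{sgn}(s)\operatorname{sgn}(\pi),\qquad \operatorname{sgn}(t)=\operatorname{sgn}(s)\operatorname{sgn}(s^{-1}t).$$

**Lemma 2.** For $z\in\Omega_{n+1}$: $\operatorname{sgn}(s_{0z})=\operatorname{sgn}(s_z)$ and $\operatorname{sgn}(s_{1z})=\operatorname{sgn}(\tau_n)\operatorname{sgn}(s_z)$.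

*Proof.* We read off the Latin square of Section 3. By (1), the three edges at $(z,i)$ have colors $s_z(i)$, $s_{0z}(i)$ and $s_{1z}(\tau_n^{-1}(i))$, and these are distinct. So the bijections $a=s_z$, $b=s_{0z}$, $d=s_{1z}\tau_n^{-1}$ agree pairwise nowhere. Therefore $a^{-1}b$ and $a^{-1}d$ are permutations of a $3$-element set without fixed points, that is, $3$-cycles, and $3$-cycles are even. Hence $\operatorname{sgn}(a)=\operatorname{sgn}(b)=\operatorname{sgn}(d)$, and $\operatorname{sgn}(d)=\operatorname{sgn}(s_{1z})\operatorname{sgn}(\tau_n)$. $\square$

The proof uses a fact special to the number $3$: on four elements, $(0\,1)(2\,3)$ is even and $(0\,1\,2\,3)$ is odd, and neither has a fixed point. No claim is made here about any individual $d\ge4$.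

**Proposition 3.** If infinitely many $\tau_n$ are odd, $G_\tau$ has no measurable $3$-edge coloring.

*Proof.* **Step 1: a function on $\Omega_0$.** This step turns a coloring into a measurable function with values $\pm1$. Suppose $c$ is a measurable $3$-edge coloring, proper on a conull invariant Borel set $Y$. Since $\mu(\Omega_0)=1/4>0$, the set $\Omega_0\cap Y$ is $\nu_0$-conull. For $x\in\Omega_0\cap Y$ put $f(x)=\operatorname{sgn}(s_x)$. As $s_x$ consists of the colors of the three edges at $x$, the function $f$ is measurable.

**Step 2: the effect of flipping one bit.** Let $T_n:\Omega_0\to\Omega_0$ flip the $n$-th coordinate; it preserves $\nu_0$. Let $z_k$ be the ancestor of $x$ at level $k$, so $z_0=x$ and $z_k=x_kz_{k+1}$. Lemma 2 says $\operatorname{sgn}(s_{z_k})=\operatorname{sgn}(\tau_k)^{x_k}\operatorname{sgn}(s_{z_{k+1}})$. Iterating from level $n+1$ down to level $0$,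
$$f(x)=\operatorname{sgn}(s_{z_{n+1}})\prod_{k\le n}\operatorname{sgn}(\tau_k)^{x_k}. \tag{3}$$
The points $x$ and $T_nx$ have the same ancestor $z_{n+1}$ at level $n+1$. So they lie in the same component, hence both in $Y$, and their formulas (3) differ only in the factor with $k=n$. Thus
$$f(T_nx)=\operatorname{sgn}(\tau_n)f(x)\qquad\text{for all }x\in\Omega_0\cap Y. \tag{4}$$

**Step 3: no measurable function does this for infinitely many odd $\tau_n$.** Functions of finitely many coordinates are dense in $L^2(\nu_0)$. So choose $N$ and a function $g$ depending only on $x_0,\dots,x_{N-1}$ with $\|f-g\|_2<1/2$. Choose $n\ge N$ with $\tau_n$ odd. Then $g\circ T_n=g$, while (4) gives $f\circ T_n=-f$. Since $|f|=1$,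
$$2=\|2f\|_2=\|f-f\circ T_n\|_2\le\|f-g\|_2+\|g\circ T_n-f\circ T_n\|_2=2\|f-g\|_2<1,$$
a contradiction. $\square$

**Proof of Theorem 1.** Let every $\tau_n$ be a transposition. By Section 4, $G_\tau$ is a $3$-regular bipartite hyperfinite one-ended graphing, and by Proposition 3 it has no measurable edge coloring with $3$ colors. $\blacksquare$

## 6. Measurable labels of nodes that stabilize

The remaining positive parts of Theorem 2 need a measurable choice of labels in $\mathbb Z_3$ on the nodes, obeying a local rule at each node and its two children. Take the simplest case: every $\tau_n$ is the identity, and the rule is that $t(z),t(0z),t(1z)$ be distinct. The obvious recipe is $t(0z)=t(z)+1$, $t(1z)=t(z)-1$ at every node. It cannot be carried out measurably, for the reason seen in Proposition 3. Flipping one bit $x_n$ of $x\in\Omega_0$ would change $t(x)$ by $\pm2$, which is nonzero mod $3$. With $\omega=e^{2\pi i/3}$, the function $f=\omega^{t}$ on $\Omega_0$ would satisfy $|f-f\circ T_n|=\sqrt3$ almost everywhere for every $n$, while approximation by a function of finitely many coordinates gives $\|f-f\circ T_n\|_2<1$ for large $n$.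

The recipe is too rigid. The rule only asks for three distinct labels, so at each node we may exchange the labels intended for the two children. With this freedom, a label at the top of a finite tree can be corrected by changing very few labels below.

**Proposition 4.** For every sequence $\tau$ there are a conull $G_\tau$-invariant Borel set and a Borel map $t$ from its nodes to $\mathbb Z_3$ such that for every node $z\in\Omega_{n+1}$ in it ($n\ge0$)
$$t(z),\quad t(0z),\quad \tau_n(t(1z))\quad\text{are pairwise distinct.} \tag{5}$$

*Proof.* For $z\in\Omega_n$, a *labeling under $z$* is a map $t$ to $\mathbb Z_3$ defined on $z$ and all its descendants that satisfies (5) at all of these nodes of level $\ge1$.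

**Step 1: changing the root label cheaply.** We claim: given a labeling $t$ under $z\in\Omega_n$ and $a'\ne a=t(z)$, there is a labeling under $z$ with root label $a'$ that differs from $t$ at exactly one node of each level $0,\dots,n$.

For $n=0$ just relabel $z$. Let $n\ge1$. The three values $t(z)$, $t(0z)$, $\tau_{n-1}(t(1z))$ are distinct, so they exhaust $\mathbb Z_3$, and $a'$ is one of the last two.

If $a'=t(0z)$, relabel $z$ by $a'$, and by induction change the labeling under $0z$ so that $0z$ gets the label $a$; leave everything under $1z$ as it is. If $a'=\tau_{n-1}(t(1z))$, relabel $z$ by $a'$, and by induction change the labeling under $1z$ so that $1z$ gets the label $\tau_{n-1}^{-1}(a)$, which differs from its old label $\tau_{n-1}^{-1}(a')$; leave everything under $0z$. In both cases two of the three values at $z$ have been exchanged, so (5) still holds at $z$. Below, it holds by induction. One node of level $n$ has changed, and one node of each lower level.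

**Step 2: labels on finitely many levels.** We construct maps $t^n$ on the nodes of level $\le n$ such that $t^n=0$ on $\Omega_n$, the value $t^n(y)$ for $y\in\Omega_k$ depends only on $(y_k,\dots,y_{n-1})$, and (5) holds for $t^n$ at all nodes of levels $1,\dots,n$.

Put $t^0=0$ on $\Omega_0$. Given $t^n$, the labelings under all nodes of level $n$ look the same, when a descendant is named by the finite word that is put in front. For $z\in\Omega_{n+1}$ put $t^{n+1}(z)=0$. Under $0z$ take $t^n$, modified by Step 1 so that the root label becomes $1$. Under $1z$ take $t^n$, modified by Step 1 if needed so that the root label becomes $\tau_n^{-1}(2)$. Use the same modifications, at the same words, for all $z$. At $z$ the three values in (5) are now $0,1,2$, and the other conditions hold by Step 1. Also $t^{n+1}(y)$ depends only on $(y_k,\dots,y_n)$.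

**Step 3: convergence.** For $k\le n$, a node of level $n$ has $2^{n-k}$ descendants of level $k$ (itself, if $k=n$), and by Step 1 at most one of them has different labels in $t^n$ and $t^{n+1}$. Hence
$$\nu_k(\{y\in\Omega_k: t^{n+1}(y)\ne t^n(y)\})\le2^{-(n-k)}.$$
These numbers are summable over $n\ge k$. By the Borel–Cantelli lemma, for each $k$ the sequence $t^n(y)$ is eventually constant for $\nu_k$-a.e. $y\in\Omega_k$. Let $t(y)$ be its final value.

**Step 4: an invariant null set.** This step discards the bad points without destroying components. Let $B_k\subseteq\Omega_k$ be the Borel null set where $t^n(y)$ does not converge. We discard all components containing a node of some $B_k$. A node $w\in\Omega_l$ is discarded exactly when, for some $k$ and some $n\ge k,l$, its ancestor $v$ at level $n$ is also the ancestor at level $n$ of a node in $B_k$, that is, $uv\in B_k$ for some $u\in\{0,1\}^{n-k}$. For fixed $k,n,u$ the set of such $v\in\Omega_n$ is Borel, and it is null because $\nu_k(uV)=2^{-(n-k)}\nu_n(V)$. Its preimage in $\Omega_l$ under deletion of the first $n-l$ coordinates is Borel and null, because deletion carries $\nu_l$ to $\nu_n$. Only countably many such sets occur. So the discarded set of vertices is Borel, invariant and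 null.

On the remaining nodes $t$ is Borel, as a limit of Borel maps. Given a remaining $z\in\Omega_{n+1}$, the labels $t^K$ at $z,0z,1z$ are final for all large $K$. For $K\ge n+1$ the map $t^K$ satisfies (5) at $z$, so $t$ does. $\square$

## 7. Perfect matchings and Hamiltonian paths in $G_\tau$

We prove part 2 of Theorem 2.

**Step 1: a measurable perfect matching.** With $t$ from Proposition 4, let $M=\{e(z,t(z)):z\text{ a node}\}$, on the conull set given there. A vertex $x\in\Omega_0$ is on exactly one edge of $M$, namely $e(x,t(x))$. Let $z\in\Omega_{n+1}$. By (1) the vertex $(z,i)$ lies on three edges, and
$$e(z,i)\in M\iff t(z)=i,\qquad e(0z,i)\in M\iff t(0z)=i,\qquad e(1z,\tau_n^{-1}(i))\in M\iff\tau_n(t(1z))=i.$$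
By (5) the values $t(z),t(0z),\tau_n(t(1z))$ are distinct, so each $i\in\mathbb Z_3$ is equal to exactly one of them. Hence $(z,i)$ is on exactly one edge of $M$, and $M$ is a measurable perfect matching.

**Step 2: no two disjoint ones if infinitely many $\tau_n$ are odd.** Suppose $M_1,M_2$ are disjoint measurable perfect matchings. Off an invariant Borel null set, each vertex lies on one edge of $M_1$, one of $M_2$, and one remaining edge. Color these $1,2,3$, and color the edges on the null set by $1$. This is a measurable $3$-edge coloring, which Proposition 3 excludes.

**Step 3: the complement of any perfect matching is one line.** Now let $M$ be any perfect matching of a component $C$. We show that $C\setminus M$ is connected, by following it through the blocks.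

The graph $C\setminus M$ is $2$-regular and bipartite. Its components are even cycles and bi-infinite paths, so its edges can be properly colored with two colors $\alpha,\beta$. Give the edges of $M$ the color $\gamma$. This is a proper $3$-coloring of $C$, so Lemma 1 applies: of the three edges leaving a block $F(z)$, one is $\alpha$, one is $\beta$ and one is $\gamma$.

*Claim.* For each node $z$ of $C$, the $\alpha$- and $\beta$-edges meeting $F(z)$ form a single path through all vertices of $F(z)$, whose two end edges are the $\alpha$-edge and the $\beta$-edge leaving $F(z)$.

We use induction on the level. At level $0$, $F(z)=\{z\}$, and the path is the $\alpha$-edge at $z$ followed by the $\beta$-edge at $z$.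

Let $z\in\Omega_{n+1}$, and let $Q_0,Q_1$ be the paths for $F(0z),F(1z)$. By (2), all their end edges lead to vertices $(z,i)$. For a color $\kappa$ let $v_\kappa$ be the vertex $(z,i)$ with $s_z(i)=\kappa$, that is, the one whose upward edge has color $\kappa$. By Lemma 1 the vertices $v_\alpha,v_\beta,v_\gamma$ are the three vertices of the node $z$.

The upward edge of $v_\gamma$ is $\gamma$. So its $\alpha$-edge and its $\beta$-edge go down, to different children by (1): say the $\alpha$-edge goes to $F(bz)$ and the $\beta$-edge to $F((1-b)z)$. Each child's block has only one leaving edge of each color. So the $\alpha$ end edge of $Q_b$ and the $\beta$ end edge of $Q_{1-b}$ both lead to $v_\gamma$.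

Where does the $\beta$ end edge of $Q_b$ lead? Not to $v_\gamma$, whose $\beta$-edge goes to the other child. Not to $v_\beta$, whose $\beta$-edge goes up. So it leads to $v_\alpha$. In the same way, the $\alpha$ end edge of $Q_{1-b}$ does not lead to $v_\gamma$, whose $\alpha$-edge goes to $F(bz)$, nor to $v_\alpha$, whose $\alpha$-edge goes up. So it leads to $v_\beta$. We have now located both the $\alpha$-edge and the $\beta$-edge of every vertex of $F(z)$, and they form the single path
$$(\text{up},\alpha)\;-\;v_\alpha\;-\;Q_b\;-\;v_\gamma\;-\;Q_{1-b}\;-\;v_\beta\;-\;(\text{up},\beta).$$
The two outer ends are distinct, since different edges $e(z,i)$ have different upper ends. The path passes through all vertices of $F(z)$, and the claim follows.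

Any two vertices of $C=\bigcup_nF(z_n)$ lie in a common $F(z_n)$, so by the claim they are joined in $C\setminus M$. Thus $C\setminus M$ is a connected infinite $2$-regular graph containing all vertices of $C$: a bi-infinite Hamiltonian path. This proves part 2. $\square$

So if infinitely many $\tau_n$ are odd, the peeling of Section 2 is obstructed whatever measurable matching is removed first: the rest is one line in each component, and alternating two colors along these lines is never measurable.

## 8. A coloring when only finitely many $\tau_n$ are odd

One direction of part 1 of Theorem 2 is Proposition 3. For the converse, suppose $\tau_n$ is even for all $n\ge N$. We construct a measurable $3$-edge coloring by prescribing all the bijections $s_z$.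

**Step 1: what has to be achieved.** Suppose that on a conull invariant Borel set we choose, in a Borel way, bijections $s_z:\mathbb Z_3\to\{1,2,3\}$ for all nodes, and color $e(z,j)$ with $s_z(j)$. The edges at a vertex of $\Omega_0$ then have distinct colors. By (1), the coloring is proper if and only if for all $z\in\Omega_{n+1}$ and $i\in\mathbb Z_3$ the values $s_z(i),\ s_{0z}(i),\ s_{1z}(\tau_n^{-1}(i))$ are distinct.

**Step 2: levels at least $N$.** An even permutation of $\mathbb Z_3$ is a rotation, so $\tau_n(j)=j+\kappa_n$ for $n\ge N$. We let each $s_z$ be a fixed bijection preceded by a rotation, and we choose the rotations by Proposition 4. Apply Proposition 4 to the sequence $\tau'_n(j)=j-\kappa_n$ for $n\ge N$, $\tau'_n=\mathrm{id}$ for $n<N$. It gives a Borel map $h$ from the nodes in a conull set to $\mathbb Z_3$ such that, for $z\in\Omega_{n+1}$ with $n\ge N$,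
$$h(z),\quad h(0z),\quad h(1z)-\kappa_n\quad\text{are distinct.} \tag{6}$$
The conull set is invariant for $G_{\tau'}$. Components as vertex sets do not depend on $\tau$ (Section 4, Step 3), so it is invariant for $G_\tau$ too. Fix a bijection $\chi:\mathbb Z_3\to\{1,2,3\}$, and for nodes $z$ of level $\ge N$ put
$$s_z(j)=\chi(j+h(z)).$$
For $z\in\Omega_{n+1}$, $n\ge N$, the three colors at $(z,i)$ are the $\chi$-images of $i+h(z)$, $i+h(0z)$ and $i-\kappa_n+h(1z)$. They are distinct by (6).

**Step 3: levels below $N$.** Only finitely many levels remain, so here the rigid recipe, going downward, is harmless. Let $\sigma(j)=j+1$. For $k=N-1,N-2,\dots,0$ and $z\in\Omega_{k+1}$ put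
$$s_{0z}=s_z\sigma,\qquad s_{1z}=s_z\sigma^2\tau_k.$$
These are bijections, and the three colors at $(z,i)$ are $s_z(i)$, $s_{0z}(i)=s_z(i+1)$ and $s_{1z}(\tau_k^{-1}(i))=s_z(i+2)$, which are distinct.

All choices are Borel. Color the edges on the discarded null set by $1$. This is a measurable $3$-edge coloring, and part 1 is proved. $\square$

## 9. A fourth color on a set of small measure

We prove part 3 of Theorem 2, for arbitrary $\tau$. The measure of a Borel set $E$ of edges is $\frac12\int\deg_E\,d\mu$. The maps $\varphi$ of Section 4, Step 2 preserve $\mu$, so the lower ends and the upper ends contribute equally. The measure can therefore be computed by counting each edge at its lower end only.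

**Step 1: the edges of color $4$.** The aim is a matching of small measure whose removal leaves finite components. Fix $n\ge1$. Call a node $z\in\Omega_k$ a *cut node* if $k\ge n$, $k\equiv n\pmod2$ and $z_k=0$. Give color $4$ to all edges $e(z,j)$ with $z$ a cut node and $j\in\mathbb Z_3$; by (2) these are all the edges leaving $F(z)$.

These edges form a matching. For different $k$ they lie between disjoint pairs of levels $\{k,k+1\}$. For the same $k$, the lower end $(z,j)$ has only one upward edge, as $k\ge1$. The upper end $(z',j)$ has only one edge to the child $0z'$, and its edge to the child $1z'$ does not have color $4$. Counting lower ends, their measure is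
$$\frac14\sum_{l\ge0}3\cdot2^{-(n+2l)-1}=\frac{3}{8}\cdot2^{-n}\cdot\frac43=2^{-n-1}.$$

**Step 2: the other edges split into finite pieces.** Discard all components whose nodes $y$ have only finitely many coordinates $y_k=0$ with $k\equiv n\pmod2$. Nodes in one component agree from some coordinate on, so this is an invariant set; it is Borel and null. For every remaining node $y$ infinitely many ancestors are cut nodes, because the ancestor of $y$ at level $k$ has first coordinate $y_k$. Let $\hat z(y)$ be the lowest cut node among the proper ancestors of $y$.

An edge $e(y,j)$ without color $4$ is one for which $y$ is not a cut node. For a cut node $z$ let $H_z$ be the graph formed by the edges $e(y,j)$ with $y$ not a cut node and $\hat z(y)=z$. Such a $y$ is a proper descendant of $z$, so $H_z$ lies inside $F(z)$: it is a finite bipartite graph of maximal degree at most $3$. Every edge without color $4$ belongs to exactly one $H_z$.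

All edges without color $4$ at a given vertex belong to the same $H_z$. At $x\in\Omega_0$ all three edges $e(x,j)$ belong to $H_{\hat z(x)}$, since $n\ge1$ and so $x$ is not a cut node. Consider a vertex $(w,i)$ of positive level. Its downward edges without color $4$ come from non-cut children of $w$, and for these $\hat z$ is the lowest cut node among $w$ and its proper ancestors. If $w$ is a cut node, this is $w$, and the upward edge $e(w,i)$ has color $4$. If $w$ is not a cut node, this is $\hat z(w)$, and $e(w,i)$ belongs to $H_{\hat z(w)}$ as well.

So it suffices to color each $H_z$ properly with $1,2,3$ in a Borel way.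

**Step 3: a Borel choice of colorings.** By König's theorem each $H_z$ has a proper $3$-edge coloring. We make the choice depend only on the level of $z$. Write the proper descendants of a cut node $z\in\Omega_k$ as $uz$, with $u$ a nonempty word whose letters sit at the coordinates $l,\dots,k-1$. Whether $uz$ is a non-cut node with $\hat z(uz)=z$ depends only on $k$ and $u$, since only letters of $u$ are inspected. The ends of $e(uz,j)$ are $P(uz,j)$ and $(u'z,i)$, where $u'$ is $u$ without its first letter, and $i$ depends only on $j$, on the first letter of $u$, and on $l$. So for two cut nodes $z,\tilde z$ of the same level, $e(uz,j)\mapsto e(u\tilde z,j)$ comes from an isomorphism of $H_z$ with $H_{\tilde z}$. For each $k$ choose one proper $3$-edge coloring of this finite graph, that is, a function $\chi_k(u,j)$, and color $e(uz,j)$ in $H_z$ by $\chi_k(u,j)$ for every cut node $z$ of level $k$. The map $y\mapsto(k,u)$, where $k$ is the level of $\hat z(y)$ and $y=u\hat z(y)$, is Borel with countably many values, so the coloring is Borel. Color the edges on the discarded null set by $1$.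

By Steps 1 and 2 the result is a measurable $4$-edge coloring in which the edges of color $4$ have measure $2^{-n-1}$. Choosing $n$ with $2^{-n-1}<\varepsilon$ proves part 3, and with it Theorem 2. $\blacksquare$
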